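# Diagonals of positive compact operators with finite-dimensional kernel

## 1. Compressing an operator to the complement of one vector

Take a positive operator $A$ on a Hilbert space of dimension $N+1$, with eigenvalues $\lambda_1\ge\dots\ge\lambda_N>0$ and $0$, and let $e_0$ be a unit vector spanning $\ker A$. Choose a unit vector $f$, and let $C$ be the compression of $A$ to $f^\perp$, that is, $Cg=(I-P_f)Ag$ for $g\perp f$, where $P_f$ is the projection onto $\mathbb Cf$. Let $\mu_1\ge\dots\ge\mu_N$ be the eigenvalues of $C$. By interlacing, $\lambda_1\ge\mu_1\ge\lambda_2\ge\dots\ge\lambda_N\ge\mu_N\ge 0$. There are two further exact relations.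

Write matrices in an orthonormal basis whose first vector is $f$. By Cramer's rule, the top left entry of $(z-A)^{-1}$ is the quotient of the minor $\det(z-C)$ by $\det(z-A)$:
$$\langle(z-A)^{-1}f,f\rangle=\frac{\det(z-C)}{\det(z-A)}=\frac{\prod_{i\le N}(z-\mu_i)}{z\prod_{i\le N}(z-\lambda_i)}.\tag{1}$$
Multiply by $z$ and let $z\to0$. On the left only the component of $f$ in $\ker A=\mathbb Ce_0$ survives, so
$$|\langle f,e_0\rangle|^2=\prod_{i\le N}\frac{\mu_i}{\lambda_i}.\tag{2}$$
Comparing traces,
$$\sum_{i\le N}(\lambda_i-\mu_i)=\langle Af,f\rangle.\tag{3}$$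

For $N=1$, $A=\operatorname{diag}(\lambda,0)$ and $f=(\cos\theta,\sin\theta)$, the space $f^\perp$ is spanned by $(-\sin\theta,\cos\theta)$. Hence $\mu=\lambda\sin^2\theta$, which gives $\lambda-\mu=\lambda\cos^2\theta=\langle Af,f\rangle$ and $\mu/\lambda=\sin^2\theta$, the squared length of the part of $f$ in the kernel.

This construction is for studying the diagonals of $A$, the sequences $(\langle Af_n,f_n\rangle)_n$ over orthonormal bases $(f_n)$. Choosing one basis vector $f$ spends one diagonal entry, and by (3) that entry is the total drop $\sum(\lambda_i-\mu_i)$ of the eigenvalues. What is left is a diagonal problem for $C$ on $f^\perp$. If $f$ is not orthogonal to the kernel, the kernel becomes smaller, and by (2) the *relative* drops $1-\mu_i/\lambda_i$ are then controlled. In infinite dimensions this says $\sum_i(1-\mu_i/\lambda_i)<\infty$. That summability is the main point of the lecture. It is a necessary condition which the condition in the question below does not see, and for finite-dimensional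 kernels it completes majorization to an exact answer.

## 2. Diagonals, majorization and approximate $p$-majorization

Let $\mathcal H$ be a separable infinite-dimensional (complex) Hilbert space and $\mathcal K_+$ the set of positive compact operators on $\mathcal H$. Fix an orthonormal basis $(e_n)$, let $\mathcal D$ be the operators diagonal in it, and let $E$ be the map taking an operator to its main diagonal. With $\mathcal U(T)=\{UTU^*:U\text{ unitary}\}$, we have $\langle UAU^*e_n,e_n\rangle=\langle AU^*e_n,U^*e_n\rangle$. So $E(\mathcal U(A))$ is the set of diagonals $(\langle Af_n,f_n\rangle)_n$ over all orthonormal bases $(f_n)$. Reordering a basis reorders its diagonal, so only the entries with their multiplicities matter.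

For $A\in\mathcal K_+$, $R_A^\perp$ is the projection onto $\ker A$, so $\operatorname{tr}R_A^\perp=\dim\ker A\in\mathbb Z_{\ge0}\cup\{\infty\}$. The sequence $s(A)$ lists the eigenvalues in nonincreasing order with multiplicity. If $A$ has infinite rank, $s(A)$ consists of positive numbers, and the kernel is invisible in it. For $d\in c_0^+$, $d^*$ is the nonincreasing rearrangement.

**Definition (majorization).** For $d,\lambda\in c_0^+$, $d\prec\lambda$ means $\sum_{k\le n}d_k^*\le\sum_{k\le n}\lambda_k^*$ for all $n$ and $\sum_kd_k=\sum_k\lambda_k$ (possibly $\infty=\infty$).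

**Definition (approximate $p$-majorization).** For $p\in\mathbb Z_{\ge0}$, $d\precsim_p\lambda$ means that $d\prec\lambda$ and, for every $\epsilon>0$ and all sufficiently large $n$,
$$\sum_{k=1}^{n+p}d_k^*\le\sum_{k=1}^n\lambda_k^*+\epsilon\lambda_{n+1}^*.$$
We write $d\precsim_\infty\lambda$ if $d\precsim_p\lambda$ for all $p\in\mathbb N$.

For example, let $\lambda_n=2^{-n}$. If $d=\lambda$, then $\sum_{k\le n+1}d_k$ exceeds $\sum_{k\le n}\lambda_k$ by exactly $\lambda_{n+1}$, so $d\prec\lambda$ but $d\not\precsim_1\lambda$. If $d=(\frac14,\frac14,\frac14,\frac18,\frac1{16},\dots)$, that is, $d_1=d_2=\frac14$ and $d_{k+1}=\lambda_k$ for $k\ge2$, then $\sum_{k\le n+1}d_k=\frac12+\sum_{k=2}^n\lambda_k=\sum_{k\le n}\lambda_k$ for $n\ge1$, and $d_1<\lambda_1$. So $d\prec\lambda$, the excess is $0$, and $d\precsim_1\lambda$.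

**Known result (Loreaux–Weiss).** Let $A,B\in\mathcal K_+$ and $B\in E(\mathcal U(A))$. Then $s(B)\precsim_ps(A)$, where
$$p=\min\{n\in\mathbb Z_{\ge0}\cup\{\infty\}:\operatorname{tr}R_A^\perp\le\operatorname{tr}R_B^\perp+n\}.$$

The question, from Jireh Loreaux and Gary Weiss, "On diagonals of operators: selfadjoint, normal and other classes", arXiv:1905.09987 (2019), is whether the converse holds. Suppose $A\in\mathcal K_+$, $B\in\mathcal D\cap\mathcal K_+$, $\operatorname{tr}R_B^\perp\le\operatorname{tr}R_A^\perp$, and $s(B)\precsim_ps(A)$ with $p$ as above. Must $B$ lie in $E(\mathcal U(A))$? The answer is no. Theorem 2 below gives a counterexample, Theorem 3 shows that failure occurs for every infinite-rank $A$ with finite nonzero kernel, and Theorem 4 says exactly what the diagonals are when the kernel is finite-dimensional.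

The following standard facts will be used.

1. *Min–max.* For $C\in\mathcal K_+$, the $i$-th largest eigenvalue (zeros allowed after the positive ones) is $s_i(C)=\max_{\dim V=i}\min_{v\in V,\|v\|=1}\langle Cv,v\rangle$. Hence $|s_i(X)-s_i(Y)|\le\|X-Y\|$. If $C$ is the compression of $A$ to $f^\perp$, then $s_{i+1}(A)\le s_i(C)\le s_i(A)$: an $i$-dimensional subspace of $f^\perp$ is an $i$-dimensional subspace of the whole space, and an $(i+1)$-dimensional subspace meets $f^\perp$ in dimension at least $i$.
2. *Ky Fan.* If $g_1,\dots,g_n$ are orthonormal, then $\sum_{k\le n}\langle Cg_k,g_k\rangle\le\sum_{i\le n}s_i(C)$.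
3. *Schur–Horn.* In dimension $N$, a positive operator with eigenvalues $\lambda_1,\dots,\lambda_N$ has diagonal $d_1,\dots,d_N$ in some orthonormal basis if and only if $d\prec\lambda$.
4. If $0<x_i\le1$, then $\prod x_i>0$ if and only if $\sum(1-x_i)<\infty$.
5. The trace $\sum_k\langle Af_k,f_k\rangle\in[0,\infty]$ of a positive operator does not depend on the orthonormal basis.

For one half of Theorem 4 there is one outside input.

**Theorem KW** (V. Kaftal, G. Weiss, *An infinite dimensional Schur–Horn theorem and majorization theory*, J. Funct. Anal. 259 (2010) 3115–3162). If $A\in\mathcal K_+$ and $\ker A=0$, then $E(\mathcal U(A))=\{B\in\mathcal D\cap\mathcal K_+:s(B)\prec s(A),\ \ker B=0\}$.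

Zero diagonal entries can be removed at the start.

**Lemma 2 (zero entries).** Let $A\in\mathcal K_+$ have infinite rank and $\dim\ker A<\infty$, with positive eigenvalues $\lambda$. Let $B\in\mathcal D\cap\mathcal K_+$ have $q$ zero diagonal entries and positive entries $d$. Then $B\in E(\mathcal U(A))$ if and only if $q\le\dim\ker A$ and $d$ is a diagonal of the operator with positive eigenvalues $\lambda$ and kernel of dimension $\dim\ker A-q$.

*Proof.* If $\langle Af,f\rangle=0$, then $\|A^{1/2}f\|=0$, so $f\in\ker A$. Thus the basis vectors giving zero entries are orthonormal in $\ker A$, and $q\le\dim\ker A$. Their orthogonal complement reduces $A$. There $A$ has the same positive eigenvalues and a kernel of dimension $\dim\ker A-q$, and the remaining basis vectors realize $d$. Conversely, add back $q$ orthonormal kernel vectors. $\square$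

When $q\le\dim\ker A$, the number $\dim\ker A-q$ is the $p$ of the question. So we may take $B$ without zero entries and $p=\dim\ker A$.

From now on, $A\in\mathcal K_+$ has infinite rank, $\lambda_1\ge\lambda_2\ge\dots>0$ are its positive eigenvalues, and $d=(d_k)$ is positive, nonincreasing, with limit $0$. For finite $p\ge0$ and $n\ge0$ define the excess
$$X_n^{(p)}=\sum_{k\le n+p}d_k-\sum_{k\le n}\lambda_k .$$
Approximate $p$-majorization says that $d\prec\lambda$ and $\limsup_nX_n^{(p)}/\lambda_{n+1}\le0$.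

## 3. Three sequences tested by hand on the eigenvalues $0,\tfrac12,\tfrac14,\tfrac18,\dots$

Let $A$ have eigenvalues $0$ (once, eigenvector $e_0$) and $\lambda_n=2^{-n}$ (eigenvectors $e_n$), and consider diagonals without zeros, so $p=1$.

*The sequence $d=\lambda$ is not a diagonal.* Suppose $\langle Af_k,f_k\rangle=\lambda_k$ for all $k$. Since $\lambda_1$ is the largest eigenvalue and is simple, $f_1$ is a multiple of $e_1$. On $e_1^\perp$ the largest eigenvalue is $\lambda_2$, again simple, so $f_2$ is a multiple of $e_2$, and so on. Then $e_0$ is orthogonal to every $f_k$, and $(f_k)$ is not a basis. Accordingly, $X_n^{(1)}/\lambda_{n+1}=1$ for all $n$, which approximate $1$-majorization forbids.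

*The sequence $d=(\frac14,\frac14,\frac14,\frac18,\dots)$ is a diagonal.* Replace $e_0,e_1$ by $(e_0\pm e_1)/\sqrt2$, each with diagonal entry $\frac14$, and keep $e_2,e_3,\dots$. Here $X^{(1)}_n=0$ for $n\ge1$.

*A sequence in between.* Put $\varepsilon_0=\frac34$ and $\varepsilon_n=\frac1{n+1}$ for $n\ge1$, and let
$$d_1=\varepsilon_0\lambda_1,\qquad d_{n+2}=(1-\varepsilon_n)\lambda_{n+1}+\varepsilon_{n+1}\lambda_{n+2}\quad(n\ge0).$$
By induction on $n$ (the step adds $d_{n+2}$),
$$\sum_{k\le n+1}d_k=\sum_{k\le n}\lambda_k+\varepsilon_n\lambda_{n+1},\qquad\text{that is}\qquad X_n^{(1)}=\varepsilon_n\lambda_{n+1}\quad(n\ge0).\tag{4}$$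
Explicitly, $d_1=\frac38$, $d_2=\frac18+\frac18=\frac14$, and
$$d_{n+2}=2^{-n-1}c_n,\qquad c_n=1-\tfrac1{n+1}+\tfrac1{2(n+2)}\quad(n\ge1),$$
so $d_3=\frac14\cdot\frac23=\frac16$. Since $\frac1{2(n+2)}<\frac1{n+1}\le\frac12$, we have $\frac12\le c_n<1$. Hence $d_{n+3}/d_{n+2}=\frac12c_{n+1}/c_n<1$ for $n\ge1$. With $\frac38>\frac14>\frac16$, the sequence is positive and decreasing, and it tends to $0$. By (4) and $\varepsilon_n\le1$, its partial sums are at most those of $\lambda$. The totals agree because $\varepsilon_n\lambda_{n+1}\to0$. So $d\prec\lambda$, and since $\varepsilon_n\to0$, $d\precsim_1\lambda$. The next section asks whether this $d$ is a diagonal of $A$.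

## 4. Peeling off one entry, and where interlacing runs out

Let $\dim\ker A=1$ and $d\precsim_1\lambda$. A natural plan for proving that $d$ is a diagonal is to look for a unit vector $f\not\perp\ker A$ with $\langle Af,f\rangle=d_1$. The compression $C$ to $f^\perp$ has trivial kernel, because $\langle Cg,g\rangle=\langle Ag,g\rangle$ for $g\perp f$, which gives $\ker C=\ker A\cap f^\perp=0$. If its eigenvalues $\mu$ satisfy $(d_2,d_3,\dots)\prec\mu$, then Theorem KW finishes the construction on $f^\perp$.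

Put $\delta_i=\lambda_i-\mu_i$ and $T_n=\sum_{i>n}\delta_i$. The infinite-dimensional version of (3) asks for $T_0=\sum\delta_i=d_1$. Then
$$\sum_{i\le n}\mu_i-\sum_{k\le n}d_{k+1}=\Big(\sum_{i\le n}\lambda_i-d_1+T_n\Big)-\Big(\sum_{k\le n+1}d_k-d_1\Big)=T_n-X^{(1)}_n.\tag{5}$$
So we need a sequence $T$ with $T_0=d_1$, $T_n\to0$, $T_n\ge X_n^{(1)}$, and, by interlacing, $0\le T_{i-1}-T_i\le\lambda_i-\lambda_{i+1}$.

For the third sequence of Section 3, all of this is satisfied by $T_n=X_n^{(1)}=\varepsilon_n\lambda_{n+1}$. Indeed $T_0=\frac38=d_1$ and $T$ is decreasing. The upper bound on the decrements reads $(1-\varepsilon_{i-1})\lambda_i\ge(1-\varepsilon_i)\lambda_{i+1}$, that is, $2(1-\varepsilon_{i-1})\ge1-\varepsilon_i$. For $i=1$ it says $\frac12\ge\frac12$, and for $i\ge2$ it holds because $\varepsilon_{i-1}\le\frac12$. (This choice is simply $\mu_i=d_{i+1}$.) As far as trace and interlacing can tell, $f$ should exist.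

Relation (2) is what fails. Here $\delta_i/\lambda_i=\varepsilon_{i-1}-\frac12\varepsilon_i$, which for $i\ge2$ equals $\frac1i-\frac1{2(i+1)}\ge\frac1{2i}$. So $\sum\delta_i/\lambda_i=\infty$ and $\prod_{i\le N}\mu_i/\lambda_i\to0$. By (2), any $f_N\in\operatorname{span}\{e_0,\dots,e_N\}$ whose compression has eigenvalues $\mu_1,\dots,\mu_N$ satisfies $|\langle f_N,e_0\rangle|^2=\prod_{i\le N}\mu_i/\lambda_i\to0$, so its share of the kernel is lost in the limit.

A different $T$ does not help. For $\lambda_n=2^{-n}$ and any $T_n=\sum_{i>n}\delta_i$ with $\delta_i\ge0$,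
$$\sum_{n\ge0}\frac{T_n}{\lambda_{n+1}}=\sum_{i\ge1}\delta_i\sum_{n=0}^{i-1}2^{n+1}\le\sum_{i\ge1}2^{i+1}\delta_i=2\sum_{i\ge1}\frac{\delta_i}{\lambda_i},$$
so $T_n\ge\varepsilon_n\lambda_{n+1}$ and $\sum\varepsilon_n=\infty$ force $\sum\delta_i/\lambda_i=\infty$. Approximate majorization asks that $\varepsilon_n\to0$, while the kernel asks that $\sum\varepsilon_n<\infty$.

To turn this obstruction into a theorem we need two things: the infinite-dimensional form of (2), and an argument that works for every basis, since the vector that sees the kernel need not carry the largest entry $d_1$.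

## 5. Relative eigenvalue drops under compression in infinite dimensions

**Lemma 1.** Let $A\in\mathcal K_+$ have infinite rank, positive eigenvalues $\lambda_1\ge\lambda_2\ge\cdots$, and $\ker A\ne0$.

(a) Let $f$ be a unit vector with $w_0:=\|P_{\ker A}f\|^2>0$, and let $C$ be the compression of $A$ to $f^\perp$. Then $C\in\mathcal K_+$, $\ker C=\ker A\cap f^\perp$, and the positive eigenvalues $\mu_1\ge\mu_2\ge\dots$ of $C$ form an infinite sequence with
$$\lambda_{i+1}\le\mu_i\le\lambda_i,\qquad\sum_i(\lambda_i-\mu_i)=\langle Af,f\rangle,\qquad\prod_i\frac{\mu_i}{\lambda_i}\ge w_0>0.$$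

(b) Conversely, suppose $\lambda_{i+1}\le\mu_i\le\lambda_i$ for all $i$ and $\sum_i(1-\mu_i/\lambda_i)<\infty$. Then there is a unit vector $f\not\perp\ker A$ with $\langle Af,f\rangle=\sum_i(\lambda_i-\mu_i)$ such that the positive eigenvalues, with multiplicity, of the compression of $A$ to $f^\perp$ are exactly $(\mu_i)$.

Part (a) is proved now. Part (b) is needed only for Theorem 4 and is proved in Section 9.

*Proof of (a).* **Step 1: kernel and interlacing.** This step gives the qualitative statements. $C$ is compact and positive. For $g\perp f$, $Cg=0$ if and only if $0=\langle Cg,g\rangle=\langle Ag,g\rangle$, which holds if and only if $Ag=0$. So $\ker C=\ker A\cap f^\perp$. Interlacing is fact 1, and since $\lambda_{i+1}>0$, all $\mu_i$ are positive.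

**Step 2: truncation.** This step brings in (1)–(3). Let $Ae_i=\lambda_ie_i$ with $(e_i)_{i\ge1}$ orthonormal, $e_0=P_{\ker A}f/\sqrt{w_0}$, and let $Q_N$ be the projection onto $H_N=\operatorname{span}\{e_0,\dots,e_N\}$. Since $f$ lies in the closed span of $e_0,e_1,\dots$, we have $Q_Nf\to f$. Also $Q_Nf\ne0$ because $\langle f,e_0\rangle=\sqrt{w_0}$. Put $f_N=Q_Nf/\|Q_Nf\|\to f$, and let $\mu^N_1\ge\dots\ge\mu^N_N$ be the eigenvalues of the compression $C_N$ of $A|_{H_N}$ to $H_N\ominus\mathbb Cf_N$. Section 1 gives $\lambda_1\ge\mu_1^N\ge\lambda_2\ge\dots\ge\lambda_N\ge\mu_N^N\ge0$ and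
$$\prod_{i\le N}\frac{\mu_i^N}{\lambda_i}=|\langle f_N,e_0\rangle|^2=\frac{w_0}{\|Q_Nf\|^2}\ge w_0,\qquad\sum_{i\le N}(\lambda_i-\mu_i^N)=\langle Af_N,f_N\rangle.$$

**Step 3: convergence of eigenvalues.** This step shows $\mu_i^N\to\mu_i$ for each $i$. We have $\|Q_NAQ_N-A\|=\lambda_{N+1}\to0$, and $P_{f_N}\to P_f$ in norm. Hence
$$(I-P_{f_N})Q_NAQ_N(I-P_{f_N})\to(I-P_f)A(I-P_f)\quad\text{in norm}.$$
The left side is $C_N\oplus0$ (as $f_N\in H_N$), with eigenvalues $\mu_1^N,\dots,\mu_N^N$ and zeros. The right side is $C\oplus0$. Now use the perturbation bound in fact 1.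

**Step 4: passing to the limit.** This step gives the two formulas. For fixed $M\le N$, all factors lie in $[0,1]$, so $\prod_{i\le M}\mu_i^N/\lambda_i\ge\prod_{i\le N}\mu_i^N/\lambda_i\ge w_0$. Let $N\to\infty$, then $M\to\infty$, to get $\prod_i\mu_i/\lambda_i\ge w_0$. For the sum, $0\le\lambda_i-\mu_i^N\le\lambda_i-\lambda_{i+1}$ for $i<N$, a summable bound with sum $\lambda_1$, and the last term satisfies $0\le\lambda_N-\mu_N^N\le\lambda_N\to0$. Dominated convergence and $\langle Af_N,f_N\rangle\to\langle Af,f\rangle$ give $\sum_i(\lambda_i-\mu_i)=\langle Af,f\rangle$. $\square$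

## 6. The summability condition forced by the kernel

If $d\prec\lambda$, then $X_n^{(p)}\le\sum_{k=n+1}^{n+p}\lambda_k\to0$. Put
$$\bar X_n^{(p)}=\sup_{m\ge n}\max(X_m^{(p)},0),$$
the smallest nonnegative nonincreasing sequence dominating $X^{(p)}$. It decreases to $0$. Consider the condition
$$(\Sigma_p)\qquad\sum_{n\ge1}\frac{\bar X_{n-1}^{(p)}-\bar X_n^{(p)}}{\lambda_n}<\infty.$$

For an example, let $\lambda_n=2^{-n}$ and $X_n^{(1)}=\varepsilon_n\lambda_{n+1}$ with $\varepsilon_n>0$ nonincreasing. Then $\bar X^{(1)}=X^{(1)}$, and the $n$-th term is $\varepsilon_{n-1}-\frac12\varepsilon_n$, which lies between $\frac12\varepsilon_{n-1}$ and $\varepsilon_{n-1}$. So $(\Sigma_1)$ says exactly $\sum\varepsilon_n<\infty$.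

**Lemma 3 (Abel summation).** Let $x_0\ge x_1\ge\dots\ge0$ with $x_n\to0$. For $0\le a<M$,
$$\sum_{i=a+1}^M\frac{x_{i-1}-x_i}{\lambda_i}=\frac{x_a}{\lambda_{a+1}}+\sum_{i=a+1}^{M-1}x_i\Big(\frac1{\lambda_{i+1}}-\frac1{\lambda_i}\Big)-\frac{x_M}{\lambda_M}.\tag{6}$$
If $\sum_{i\ge1}(x_{i-1}-x_i)/\lambda_i<\infty$, then
$$\frac{x_n}{\lambda_{n+1}}\le\sum_{i>n}\frac{x_{i-1}-x_i}{\lambda_i}\to0.\tag{7}$$
Moreover, $\sum_{i\ge1}(x_{i-1}-x_i)/\lambda_i<\infty$ if and only if $\sum_{i\ge1}x_i\big(\frac1{\lambda_{i+1}}-\frac1{\lambda_i}\big)<\infty$.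

*Proof.* (6) is a rearrangement: $x_a$ appears with coefficient $1/\lambda_{a+1}$, each $x_i$ with $a<i<M$ with coefficient $1/\lambda_{i+1}-1/\lambda_i$, and $x_M$ with $-1/\lambda_M$. For (7), write $x_n=\sum_{i>n}(x_{i-1}-x_i)$ and use $\lambda_i\le\lambda_{n+1}$ for $i>n$. For the equivalence take $a=0$. If the second series converges, drop the last term of (6) to bound the partial sums of the first. If the first converges, then $x_M/\lambda_M\le x_M/\lambda_{M+1}\to0$ by (7), and (6) bounds the second. $\square$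

With $x=\bar X^{(p)}$, Lemma 3 shows that if $d\prec\lambda$, then $(\Sigma_p)$ is equivalent to
$$\sum_{n\ge1}\bar X_n^{(p)}\Big(\frac1{\lambda_{n+1}}-\frac1{\lambda_n}\Big)<\infty,\tag{8}$$
and by (7), $d\prec\lambda$ together with $(\Sigma_p)$ implies $d\precsim_p\lambda$.

**Theorem 1.** Let $1\le p=\dim\ker A<\infty$, and let $d$ (positive) be the diagonal of $A$ in some orthonormal basis. Then $(\Sigma_p)$ holds.

*Proof.* Let $(f_k)$ be an orthonormal basis with $\langle Af_k,f_k\rangle=d_k$, ordered so that $d$ is nonincreasing.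

**Step 1: use up the kernel with $p$ basis vectors.** This step sets up $p$ applications of Lemma 1(a). The vectors $P_{\ker A}f_k$ have dense span in the finite-dimensional space $\ker A$, hence span it. Choose $k_1,\dots,k_p$ such that $P_{\ker A}f_{k_1},\dots,P_{\ker A}f_{k_p}$ is a basis of $\ker A$. Let $M_j=\{f_{k_1},\dots,f_{k_j}\}^\perp$ and let $A_j$ be the compression of $A$ to $M_j$, with $A_0=A$. Then $A_{j+1}$ is the compression of $A_j$ to $M_j\cap f_{k_{j+1}}^\perp$. Applying the kernel computation of Lemma 1(a) repeatedly, $\ker A_j=\ker A\cap M_j$. This is the set of $v\in\ker A$ orthogonal to $P_{\ker A}f_{k_1},\dots,P_{\ker A}f_{k_j}$, and it has dimension $p-j$. The unit vector $f_{k_{j+1}}$ lies in $M_j$. It is not orthogonal to $\ker A_j$, since otherwise $\ker A_{j+1}=\ker A_j$, contradicting the dimensions. So Lemma 1(a) applies at each of the $p$ steps.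

**Step 2: total relative drop.** This step multiplies the $p$ product bounds. Let $\lambda^{(j)}$ be the positive eigenvalues of $A_j$, and $\Delta_i=\lambda_i-\lambda_i^{(p)}\ge0$. Adding the trace formulas, $\sum_i\Delta_i=\sum_jd_{k_j}$. Multiplying the $p$ positive products, $\prod_i\lambda_i^{(p)}/\lambda_i>0$, so by fact 4
$$\sum_i\frac{\Delta_i}{\lambda_i}<\infty.\tag{9}$$

**Step 3: the excess is bounded by the remaining drop.** This step links (9) to $d$. Let $n\ge n_0:=\max_jk_j$. The vectors $f_k$ with $k\le n+p$ and $k\notin\{k_1,\dots,k_p\}$ number exactly $n$ and are orthonormal in $M_p$. Ky Fan's inequality for $A_p$ gives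
$$\sum_{k\le n+p}d_k-\sum_jd_{k_j}\le\sum_{i\le n}\lambda_i^{(p)}=\sum_{i\le n}\lambda_i-\sum_{i\le n}\Delta_i,$$
and since $\sum_jd_{k_j}=\sum_i\Delta_i$, this reads $X_n^{(p)}\le T_n:=\sum_{i>n}\Delta_i$. As $T$ is nonnegative and nonincreasing, $\bar X_n:=\bar X_n^{(p)}\le T_n$ for $n\ge n_0$.

**Step 4: compare the sums.** The inequality $\bar X_n\le T_n$ does not compare decrements directly. Abel summation converts decrements to values and back. For $M>n_0$, apply (6) with $a=n_0$ to $\bar X$, drop the last term, use $\bar X_n\le T_n$, and apply (6) to $T$, whose decrements are $T_{i-1}-T_i=\Delta_i$: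
$$\sum_{i=n_0+1}^M\frac{\bar X_{i-1}-\bar X_i}{\lambda_i}\le\frac{T_{n_0}}{\lambda_{n_0+1}}+\sum_{i=n_0+1}^{M-1}T_i\Big(\frac1{\lambda_{i+1}}-\frac1{\lambda_i}\Big)=\sum_{i=n_0+1}^M\frac{\Delta_i}{\lambda_i}+\frac{T_M}{\lambda_M}.$$
Since $\lambda_i\le\lambda_M$ for $i>M$, $T_M\le\lambda_M\sum_{i>M}\Delta_i/\lambda_i$. So the right side is at most $\sum_{i>n_0}\Delta_i/\lambda_i$, which is finite by (9). The finitely many remaining terms of $(\Sigma_p)$ are finite. $\square$

## 7. The counterexample with eigenvalues $2^{-n}$ and a one-dimensional kernel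

**Theorem 2.** Let $A$ have eigenvalues $0$ (multiplicity one) and $\lambda_n=2^{-n}$, $n\ge1$. Let $B=\operatorname{diag}(d_k)$ with
$$d_1=\tfrac38,\quad d_2=\tfrac14,\quad d_{n+2}=2^{-n-1}c_n,\quad c_n=1-\tfrac1{n+1}+\tfrac1{2(n+2)}\quad(n\ge1).$$
Then $\operatorname{tr}R_A^\perp=1$, $\operatorname{tr}R_B^\perp=0$, $p=1$, $s(B)\precsim_1s(A)$, but $B\notin E(\mathcal U(A))$. So approximate $p$-majorization is not sufficient.

*Proof.* This is the third sequence of Section 3. There it was checked that $d$ is positive and decreasing, so $d=s(B)$ and $\ker B=0$, and that $d\precsim_1\lambda$. Since $\dim\ker A=1$, we have $p=1$. By (4), $X_n^{(1)}=2^{-n-1}/(n+1)$ for $n\ge1$. This is positive and decreasing, so $\bar X_n^{(1)}=X_n^{(1)}$ for $n\ge1$. For $n\ge2$,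
$$\frac{\bar X_{n-1}^{(1)}-\bar X_n^{(1)}}{\lambda_n}=\frac1n-\frac1{2(n+1)}\ge\frac1{2n}.$$
The harmonic series diverges, so $(\Sigma_1)$ fails. By Theorem 1, $B\notin E(\mathcal U(A))$. $\square$

## 8. Failure for every infinite-rank $A$ with finite nonzero kernel

**Theorem 3.** Let $A\in\mathcal K_+$ have infinite rank and $1\le\dim\ker A<\infty$, and let $1\le p\le\dim\ker A$. There is $B\in\mathcal D\cap\mathcal K_+$ with $\operatorname{tr}R_B^\perp=\dim\ker A-p$ and $s(B)\precsim_ps(A)$, but $B\notin E(\mathcal U(A))$.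

By (8) we want excesses $X_n^{(p)}=\varepsilon_n\lambda_{n+1}$ with $\varepsilon_n\to0$ but $\sum\varepsilon_nu_n=\infty$, where $u_n=1-\lambda_{n+1}/\lambda_n$. The sequence $d$ must also come out nonincreasing, even where $\lambda$ is constant or drops suddenly. Letting the excess be a function of the eigenvalue, $X_n^{(p)}=h(\lambda_{n+1})$ with $h$ and $x-h(x)$ nondecreasing, takes care of the monotonicity.

*Proof.* By Lemma 2 we may assume $\dim\ker A=p$ and look for $d>0$. Adding $\dim\ker A-p$ zero entries gives $B$ for the original $A$.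

**Step 1: a slowly vanishing weight.** This step builds $h$. We have $u_n\in[0,1)$ and $\prod_{n\le N}(1-u_n)=\lambda_{N+1}/\lambda_1\to0$, so $\sum u_n=\infty$ by fact 4. Choose $1=n_1<n_2<\cdots$ with $\sum_{n_j\le n<n_{j+1}}u_n\ge j$. Some $u_n$ in each block is positive, so $\lambda_{n_{j+1}}<\lambda_{n_j}$. Define $g$ on $(0,\infty)$ by
$$g(t)=\tfrac1{2j}\ \text{ for }\ \tfrac12\lambda_{n_{j+1}}\le t<\tfrac12\lambda_{n_j},\qquad g(t)=\tfrac12\ \text{ for }\ t\ge\tfrac12\lambda_{n_1}.$$
Then $g$ is nondecreasing, $0<g\le\frac12$, and $g(t)\to0$ as $t\to0$. If $n_j\le n<n_{j+1}$, then $\lambda_{n+1}\ge\lambda_{n_{j+1}}$, so $g(\lambda_{n+1}/2)\ge\frac1{2j}$. Let $h(x)=\int_0^xg$. Since $0<g\le\frac12$, both $h$ and $x-h(x)=\int_0^x(1-g)$ are nondecreasing. Since $g$ is nondecreasing,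
$$\tfrac x2g(\tfrac x2)\le h(x)\le xg(x)\le\tfrac x2.\tag{10}$$

**Step 2: the sequence $d$.** This step defines $d$ and checks that it is positive and nonincreasing. Fix $N$ with $\sum_{k\le N}(\lambda_k-\lambda_{N+1})\ge p\lambda_{N+1}$. This is possible because the left side is at least $\lambda_1-\lambda_{N+1}\to\lambda_1>0$ and the right side tends to $0$. Define
$$d_1=\dots=d_{N+p}=c:=\frac{\sum_{k\le N}\lambda_k+h(\lambda_{N+1})}{N+p},\qquad d_{n+p+1}=\lambda_{n+1}-h(\lambda_{n+1})+h(\lambda_{n+2})\quad(n\ge N).$$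
All entries are positive, since $x-h(x)\ge x/2$, and they tend to $0$. The tail is nonincreasing because $x-h(x)$ and $h$ are nondecreasing. At the joint, $d_{N+p+1}\le\lambda_{N+1}$ because $h(\lambda_{N+2})\le h(\lambda_{N+1})$, and the choice of $N$ says $\sum_{k\le N}\lambda_k\ge(N+p)\lambda_{N+1}$, so $c\ge\lambda_{N+1}$.

**Step 3: approximate $p$-majorization.** This step verifies the hypothesis of the question. Telescoping from $\sum_{k\le N+p}d_k=(N+p)c$,
$$\sum_{k\le n+p}d_k=\sum_{k\le n}\lambda_k+h(\lambda_{n+1})\qquad(n\ge N).$$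
Since $h(\lambda_{n+1})\le\lambda_{n+1}$ and $p\ge1$, the right side is at most $\sum_{k\le n+p}\lambda_k$. For $r\le N+p$, the function $r\mapsto\sum_{k\le r}\lambda_k$ is concave and vanishes at $0$, so $\sum_{k\le r}\lambda_k\ge\frac r{N+p}\sum_{k\le N+p}\lambda_k\ge rc$. The totals agree since $h(\lambda_{n+1})\to0$. Hence $d\prec\lambda$. For $n\ge N$, $X_n^{(p)}=h(\lambda_{n+1})\le g(\lambda_{n+1})\lambda_{n+1}$ with $g(\lambda_{n+1})\to0$, so $d\precsim_p\lambda$.

**Step 4: $(\Sigma_p)$ fails.** This step brings in Theorem 1. For $n\ge N$ the sequence $h(\lambda_{n+1})$ is nonnegative and nonincreasing, so $\bar X_n^{(p)}=h(\lambda_{n+1})$. By (10),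
$$\sum_{n\ge N}h(\lambda_{n+1})\Big(\frac1{\lambda_{n+1}}-\frac1{\lambda_n}\Big)=\sum_{n\ge N}\frac{h(\lambda_{n+1})}{\lambda_{n+1}}u_n\ge\frac12\sum_{n\ge N}g(\tfrac12\lambda_{n+1})u_n\ge\frac12\sum_{j:\,n_j\ge N}\frac j{2j}=\infty.$$
So (8) fails, hence $(\Sigma_p)$ fails, and by Theorem 1, $d$ is not a diagonal of $A$. $\square$

## 9. Prescribing the eigenvalues of a compression

Now turn to the positive direction and prove Lemma 1(b). The function on the right side of (1) determines everything. We write down its infinite version, recognize it as the Cauchy transform of a probability measure with mass at $0$, read off $f$ from the masses, and recover the eigenvalues of $C$ from zeros and poles. The hypothesis $\sum(1-\mu_i/\lambda_i)<\infty$ is what keeps the mass at $0$ positive.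

*Proof of Lemma 1(b).* **Step 1: the function $G$.** This step defines the candidate for $\langle(z-A)^{-1}f,f\rangle$. Put $\delta_i=\lambda_i-\mu_i\ge0$, so that $\sum\delta_i\le\sum(\lambda_i-\lambda_{i+1})=\lambda_1$. Let $K=\{0\}\cup\{\lambda_i:i\ge1\}$, a compact set, and
$$G_N(z)=\frac1z\prod_{i\le N}\frac{z-\mu_i}{z-\lambda_i},\qquad G(z)=\frac1z\prod_{i\ge1}\Big(1+\frac{\delta_i}{z-\lambda_i}\Big).$$
Let $L\subset\mathbb C\setminus\{0\}$ be compact and $\eta=\frac12\operatorname{dist}(0,L)$. For $i\ge i_0$ we have $\lambda_i<\eta$, so $|z-\lambda_i|\ge\eta$ on $L$ and $\sum_{i\ge i_0}\delta_i/|z-\lambda_i|\le\lambda_1/\eta$. Thus the product over $i\ge i_0$ converges uniformly on $L$. No factor $\frac{z-\mu_i}{z-\lambda_i}$ with $i\ge i_0$ vanishes there, as $\mu_i\le\lambda_i<|z|$, so this tail is analytic and without zeros near interior points of $L$. Hence $G$ is meromorphic on $\mathbb C\setminus\{0\}$, $G_N\to G$ on $\mathbb C\setminus K$, and for $t>0$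
$$\operatorname{ord}_tG=\#\{i:\mu_i=t\}-\#\{i:\lambda_i=t\}.\tag{11}$$

**Step 2: $G_N$ is a Cauchy transform.** We claim that $G_N(z)=\int\frac{d\nu_N(s)}{z-s}$ for a probability measure $\nu_N$ on $\{0,\lambda_1,\dots,\lambda_N\}$ with $\nu_N(\{0\})=\prod_{i\le N}\mu_i/\lambda_i$. Suppose first $\lambda_1>\mu_1>\lambda_2>\dots>\lambda_N>\mu_N>0$. All poles are simple, and $G_N$ is the sum of its partial fractions. The residue at $\lambda_j$ is
$$\frac{\prod_i(\lambda_j-\mu_i)}{\lambda_j\prod_{i\ne j}(\lambda_j-\lambda_i)}>0,$$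
because numerator and denominator each have exactly $j-1$ negative factors (those with $i<j$). The residue at $0$ is $\prod_i\mu_i/\lambda_i>0$. The residues sum to $\lim_{z\to\infty}zG_N(z)=1$. This proves the claim in the strict case.

In general, write the chain $\lambda_1\ge\mu_1\ge\dots\ge\lambda_N\ge\mu_N>0$ as a list of $2N$ numbers and, for $\eta>0$, add $\eta(2N-j)$ to the $j$-th one. The chain becomes strict. As $\eta\to0$, take a weak limit $\nu_N$ of the corresponding probability measures, which live in a fixed compact interval. Their supports are finite sets converging to $\{0,\lambda_1,\dots,\lambda_N\}$, so $\nu_N$ lives there. For nonreal $z$ the function $s\mapsto1/(z-s)$ is continuous, so $\nu_N$ has Cauchy transform $G_N$ there, hence everywhere off its poles. Finally, $iyG_N(iy)=\int\frac{iy}{iy-s}d\nu_N(s)\to\nu_N(\{0\})$ as $y\to0$ by dominated convergence, and the product formula gives the limit $\prod_{i\le N}\mu_i/\lambda_i$.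

**Step 3: the measure $\nu$ and the vector $f$.** This step passes to $N\to\infty$. Let $\nu$ be a weak limit point of $(\nu_N)$, a probability measure on $K$. For $z\notin K$, $s\mapsto1/(z-s)$ is continuous on $K$, so $\int\frac{d\nu(s)}{z-s}=G(z)$. Since $\{0\}$ is closed, $\nu(\{0\})\ge\limsup_N\nu_N(\{0\})=\prod_i\mu_i/\lambda_i$, which is positive by fact 4, because $0<\lambda_{i+1}/\lambda_i\le\mu_i/\lambda_i\le1$ and $\sum(1-\mu_i/\lambda_i)<\infty$. For each $t\in K$ choose a unit vector $e_t\in\ker(A-t)$, and set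
$$f=\sum_{t\in K}\sqrt{\nu(\{t\})}\,e_t .$$
As $K$ is countable, $\|f\|^2=\nu(K)=1$. Also $f\not\perp\ker A$, and $\langle(z-A)^{-1}f,f\rangle=\sum_{t\in K}\frac{\nu(\{t\})}{z-t}=G(z)$ off $K$.

**Step 4: the value $\langle Af,f\rangle$.** This step compares expansions at $\infty$. On one side, $\int\frac{d\nu(s)}{z-s}=\frac1z+\frac1{z^2}\int s\,d\nu(s)+O(|z|^{-3})$, and $\int s\,d\nu(s)=\langle Af,f\rangle$. On the other, put $a_i=\delta_i/(z-\lambda_i)$. For $|z|\ge2\lambda_1$ we have $|z-\lambda_i|\ge|z|/2$, so $\sigma:=\sum|a_i|\le2\lambda_1/|z|$, and $|\prod(1+a_i)-1-\sum a_i|\le e^\sigma-1-\sigma=O(|z|^{-2})$. Since $a_i=\frac{\delta_i}z+\frac{\delta_i\lambda_i}{z(z-\lambda_i)}$, $\sum a_i=\frac1z\sum\delta_i+O(|z|^{-2})$. Hence $G(z)=\frac1z+\frac1{z^2}\sum\delta_i+O(|z|^{-3})$, and $\langle Af,f\rangle=\sum\delta_i$.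

**Step 5: the eigenvalues of $C$.** This step counts multiplicities. Let $C$ be the compression to $f^\perp$, fix $t>0$, and let $r=\dim\ker(A-t)=\#\{i:\lambda_i=t\}$, possibly $0$. For $g\perp f$, $Cg=tg$ means $Ag-P_fAg=tg$. This holds if and only if $(A-t)g=cf$ for some scalar $c$ (apply $I-P_f$ for the converse). Near $t$, the set $K$ contains at most the point $t$, so $G(z)-\frac{\nu(\{t\})}{z-t}$ is analytic at $t$.

Suppose $\nu(\{t\})>0$. Then $f$ has a nonzero component in $\ker(A-t)$, while the range of $A-t$ is orthogonal to $\ker(A-t)$. So $c=0$, the solutions form $\ker(A-t)\cap f^\perp$, and their dimension is $r-1$. Here $G$ has a simple pole at $t$, so $\operatorname{ord}_tG=-1$.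

Suppose $\nu(\{t\})=0$. Then $f\perp\ker(A-t)$. On $\ker(A-t)^\perp$ the operator $A-t$ is invertible, since $t>0$ is not an accumulation point of the spectrum. Let $g_0\in\ker(A-t)^\perp$ with $(A-t)g_0=f$; then $g_0\ne0$. The solutions of $(A-t)g=cf$ are $g=cg_0+k$ with $k\in\ker(A-t)$, and $\langle g,f\rangle=c\sum_{s\ne t}\frac{\nu(\{s\})}{s-t}=-cG(t)$. The condition $g\perp f$ therefore reads $cG(t)=0$. The dimension is $r$ if $G(t)\ne0$, and $r+1$ if $G(t)=0$. In the latter case the zero is simple, because $G'(t)=-\int(t-s)^{-2}d\nu(s)<0$.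

In all cases $\dim\ker(C-t)=r+\operatorname{ord}_tG$, and by (11) this equals $\#\{i:\mu_i=t\}$. $\square$

## 10. Exact description of the diagonals for finite-dimensional kernel

**Theorem 4.** Let $A\in\mathcal K_+$ have infinite rank and $\dim\ker A<\infty$, and let $B\in\mathcal D\cap\mathcal K_+$. Then $B\in E(\mathcal U(A))$ if and only if $\operatorname{tr}R_B^\perp\le\operatorname{tr}R_A^\perp$, $s(B)\prec s(A)$, and, with $p=\operatorname{tr}R_A^\perp-\operatorname{tr}R_B^\perp$, $\lambda=s(A)$, $d=s(B)$, condition $(\Sigma_p)$ holds.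

*Proof of necessity.* Let $B\in E(\mathcal U(A))$. Lemma 2 gives $\operatorname{tr}R_B^\perp\le\operatorname{tr}R_A^\perp<\infty$. So $B$ has infinitely many positive entries, and $d$ is a diagonal of the operator with positive eigenvalues $\lambda$ and kernel dimension $p$. Ky Fan's inequality bounds the partial sums of $d$ by those of $\lambda$, and $\sum d=\operatorname{tr}A=\sum\lambda$, so $d\prec\lambda$. If $p\ge1$, Theorem 1 gives $(\Sigma_p)$. If $p=0$, then $X_n^{(0)}\le0$ by majorization, so $\bar X^{(0)}=0$ and $(\Sigma_0)$ is vacuous.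

*Proof of sufficiency.* By Lemma 2 we may assume $\ker B=0$ and $\dim\ker A=p$. We use induction on $p$. For $p=0$ the statement is Theorem KW. Let $p\ge1$, assume $d\prec\lambda$ and $(\Sigma_p)$, and assume the statement for $p-1$ (on any separable infinite-dimensional space). We carry out the plan of Section 4, peeling off $d_1$. The sequence $T$ now has to meet four demands: interlacing; $T\ge X^{(1)}$, so that majorization survives; $T_n\ge X_n^{(p)}$ for large $n$, so that $(\Sigma_{p-1})$ holds afterwards; and summable relative drops, so that Lemma 1(b) applies. Put $S_n=\sum_{k\le n}(\lambda_k-d_k)\ge0$, $S_0=0$.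

**Step 0: reduction to $S_n>0$ for all $n\ge1$.** The point is to have strict inequalities later. By (7), $X_n^{(p)}\le\lambda_{n+1}/2$ for large $n$. Hence
$$\sum_{k\le n+1}d_k\le\sum_{k\le n+p}d_k=\sum_{k\le n}\lambda_k+X_n^{(p)}<\sum_{k\le n+1}\lambda_k,$$
so $S_{n+1}>0$ for large $n$. Suppose $S_N=0$ for some $N\ge1$, and let $N$ be the last such index. Write $A=A_1\oplus A_2$, with $A_1$ acting on the span of eigenvectors for $\lambda_1,\dots,\lambda_N$. Since $(d_1,\dots,d_N)\prec(\lambda_1,\dots,\lambda_N)$, the Schur–Horn theorem gives $A_1$ the diagonal $(d_1,\dots,d_N)$. It remains to treat $A_2$, with eigenvalues $(\lambda_{N+k})_k$, kernel of dimension $p$, and target $(d_{N+k})_k$. The new partial-sum differences are $S_{N+n}-S_N=S_{N+n}>0$ for $n\ge1$. The totals agree, because the same finite number is subtracted from both. As $\sum_{k\le N}d_k=\sum_{k\le N}\lambda_k$, the new excesses are $X_{N+n}^{(p)}$, so the new series in $(\Sigma_p)$ is a tail of the old one. So we may assume $S_n>0$ for all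 $n\ge1$.

**Step 1: bounds on the excess.** This step collects what the construction needs. Write $X_n=X_n^{(1)}$ and $F_n=X_n^{(p)}\ge X_n$. Since $X_n=\sum_{k\le n+1}d_k-\sum_{k\le n}\lambda_k$,
$$X_n=d_{n+1}-S_n\le d_{n+1}\le d_1=X_0,\qquad X_n=\lambda_{n+1}-S_{n+1}<\lambda_{n+1}\qquad(n\ge0).\tag{12}$$
Since $F_n\le\bar X_n^{(p)}$, which tends to $0$, and by (7), there is $N_0\ge1$ with
$$F_n\le d_1\quad\text{and}\quad F_n\le\tfrac12\lambda_{n+1}\qquad(n\ge N_0).$$

**Step 2: a monotone lower barrier $\bar R$.** This step merges the lower bounds required of $T$. Put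
$$R_n=(X_n)_+\ \ (0\le n<N_0),\qquad R_n=(F_n)_+\ \ (n\ge N_0),\qquad\bar R_n=\sup_{l\ge n}R_l .$$
In particular $R_0=d_1$, and all $R_n\le d_1$ by (12) and the choice of $N_0$, so $\bar R_0=d_1$. Moreover $R_l<\lambda_{l+1}$ for every $l$, by (12) for $l<N_0$ and by $F_l\le\frac12\lambda_{l+1}$ for $l\ge N_0$. As $R_l\to0$, the supremum $\bar R_n$, if positive, is attained at some $l\ge n$, and then $\bar R_n=R_l<\lambda_{l+1}\le\lambda_{n+1}$. So
$$\bar R_n<\lambda_{n+1}\qquad(n\ge0).\tag{13}$$
For $n\ge N_0$, $\bar R_n=\bar X_n^{(p)}$, and $\bar R_n\le\sup_{l\ge n}\frac12\lambda_{l+1}=\frac12\lambda_{n+1}$. In particular, by $(\Sigma_p)$,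
$$\sum_i\frac{\bar R_{i-1}-\bar R_i}{\lambda_i}<\infty .\tag{14}$$

**Step 3: the sequence $T$.** We cannot always take $T=\bar R$: interlacing bounds the decrements by $\lambda_i-\lambda_{i+1}$, which may be $0$ where $\bar R$ drops. We take the smallest sequence above $\bar R$ that respects this bound:
$$T_n=\lambda_{n+1}-\min_{0\le l\le n}(\lambda_{l+1}-\bar R_l).$$
Then $T_0=\bar R_0=d_1$. Taking $l=n$ gives $T_n\ge\bar R_n\ge0$. By (13) the minimum is positive, so $T_n<\lambda_{n+1}$ and $T_n\to0$. Separating the term $l=n$,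
$$T_n=\max\big(\bar R_n,\;T_{n-1}-(\lambda_n-\lambda_{n+1})\big)\qquad(n\ge1).\tag{15}$$
Since $\bar R_n\le\bar R_{n-1}\le T_{n-1}$, both entries of the maximum are at most $T_{n-1}$. Hence $\delta_i:=T_{i-1}-T_i$ satisfies
$$0\le\delta_i\le\lambda_i-\lambda_{i+1},\qquad\sum_i\delta_i=T_0=d_1 .$$
Let $\mu_i=\lambda_i-\delta_i\in[\lambda_{i+1},\lambda_i]$.

**Step 4: $\sum\delta_i/\lambda_i<\infty$.** This is the hypothesis of Lemma 1(b), and it is where (14) is used. Let $Z=\{n\ge0:T_n=\bar R_n\}$, so $0\in Z$. If $a\in Z$ and $a+1,\dots,n\notin Z$, then (15) gives $T_l=T_{l-1}-(\lambda_l-\lambda_{l+1})$ for $a<l\le n$, so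
$$T_n=\bar R_a-\lambda_{a+1}+\lambda_{n+1}.\tag{16}$$
If $Z$ had a last element $a$, then (16) would hold for all $n\ge a$, and $T_n\to\bar R_a-\lambda_{a+1}<0$ by (13), contradicting $T_n\ge0$. So $Z$ is infinite. Let $a<b$ be consecutive elements of $Z$ with $a\ge N_0$. By (16) with $n=b-1$ and $T_{b-1}\ge0$,
$$\lambda_b\ge\lambda_{a+1}-\bar R_a\ge\tfrac12\lambda_{a+1}.$$
So between consecutive contacts with the barrier, the eigenvalues stay within a factor $2$, and
$$\sum_{i=a+1}^b\frac{\delta_i}{\lambda_i}\le\frac{T_a-T_b}{\lambda_b}=\frac{\bar R_a-\bar R_b}{\lambda_b}\le\frac{2(\bar R_a-\bar R_b)}{\lambda_{a+1}}\le2\sum_{i=a+1}^b\frac{\bar R_{i-1}-\bar R_i}{\lambda_i}.$$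
Summing over consecutive pairs and using (14) gives the claim.

**Step 5: peel off $d_1$.** This step reduces $p$ to $p-1$. By Lemma 1(b) there is a unit vector $f\not\perp\ker A$ with $\langle Af,f\rangle=\sum\delta_i=d_1$ such that the compression $C$ to $f^\perp$ has positive eigenvalues exactly $(\mu_i)$. By Lemma 1(a), $\ker C=\ker A\cap f^\perp$, of dimension $p-1$. Let $d'=(d_2,d_3,\dots)$. Note $\sum_{i\le n}\mu_i=\sum_{i\le n}\lambda_i-d_1+T_n$.

First, $d'\prec\mu$. By (5), $\sum_{i\le n}\mu_i-\sum_{k\le n}d'_k=T_n-X_n$ for $n\ge1$. It is nonnegative because $T_n\ge\bar R_n\ge R_n\ge X_n$ (for $n\ge N_0$ use $F_n\ge X_n$). The totals agree: since $T_n\to0$, $\sum\mu=\sum\lambda-d_1=\sum d-d_1=\sum d'$, with both sides infinite if $A$ is not trace class.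

Second, $(\Sigma_{p-1})$ holds for $(d',\mu)$. For $n\ge N_0$,
$$\sum_{k\le n+p-1}d'_k-\sum_{i\le n}\mu_i=\Big(\sum_{k\le n+p}d_k-d_1\Big)-\Big(\sum_{i\le n}\lambda_i-d_1+T_n\Big)=F_n-T_n\le0,$$
since $T_n\ge R_n\ge F_n$. So the monotone excess of order $p-1$ vanishes for $n\ge N_0$, and the series in $(\Sigma_{p-1})$ has only finitely many nonzero terms.

By the induction hypothesis, $f^\perp$ has an orthonormal basis in which $C$ has diagonal $d'$. For $g\perp f$, $\langle Cg,g\rangle=\langle Ag,g\rangle$. So this basis together with $f$ is an orthonormal basis of the whole space in which $A$ has diagonal $d$. $\square$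

Theorem 4 covers every instance of the question with $1\le p<\infty$. If $\dim\ker A=\infty$, then $p=0$ when $\operatorname{tr}R_B^\perp=\infty$ and $p=\infty$ otherwise, so $1\le p<\infty$ forces $\dim\ker A<\infty$, and then $A$ has infinite rank. By Theorem 3, approximate $p$-majorization is insufficient for each such $A$ and each such $p$. Nothing here concerns operators with infinite-dimensional kernel.

## 11. Geometric decay: the relative errors must be summable

**Corollary.** In Theorem 4, if $\lambda_{n+1}\le\theta\lambda_n$ for some $\theta<1$ and all $n$, then $(\Sigma_p)$ is equivalent to $\sum_n(X_n^{(p)})_+/\lambda_{n+1}<\infty$. That is, the errors $\varepsilon_n=(X_n^{(p)})_+/\lambda_{n+1}$ must be summable, not merely tend to $0$.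

*Proof.* We are in the situation $d\prec\lambda$, so $(\Sigma_p)$ is equivalent to (8). Write $X_n,\bar X_n$ for $X_n^{(p)},\bar X_n^{(p)}$. For one direction, $\frac1{\lambda_{n+1}}-\frac1{\lambda_n}\ge\frac{1-\theta}{\lambda_{n+1}}$, so
$$\bar X_n\Big(\frac1{\lambda_{n+1}}-\frac1{\lambda_n}\Big)\ge(1-\theta)\frac{(X_n)_+}{\lambda_{n+1}}.$$
For the other, $\frac1{\lambda_{n+1}}-\frac1{\lambda_n}\le\frac1{\lambda_{n+1}}$ and $\bar X_n\le\sum_{m\ge n}(X_m)_+$, while $\lambda_{m+1}/\lambda_{n+1}\le\theta^{m-n}$ for $m\ge n$. Hence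
$$\sum_n\frac{\bar X_n}{\lambda_{n+1}}\le\sum_m\frac{(X_m)_+}{\lambda_{m+1}}\sum_{n\le m}\frac{\lambda_{m+1}}{\lambda_{n+1}}\le\frac1{1-\theta}\sum_m\frac{(X_m)_+}{\lambda_{m+1}}.\qquad\square$$

To see the borderline on the operator of Theorem 2, keep $\lambda_n=2^{-n}$ and $\dim\ker A=1$, but now take $\varepsilon_0=\frac58$ and $\varepsilon_n=\frac1{(n+1)^2}$ for $n\ge1$ in $d_1=\varepsilon_0\lambda_1$, $d_{n+2}=(1-\varepsilon_n)\lambda_{n+1}+\varepsilon_{n+1}\lambda_{n+2}$. Then $d_1=\frac5{16}$ and $d_2=\frac3{16}+\frac1{16}=\frac14$. For $n\ge1$, $d_{n+2}=2^{-n-1}c_n$ with $c_n=1-\varepsilon_n+\frac12\varepsilon_{n+1}\in[\frac34,1)$, and $d_3=\frac14\big(1-\frac14+\frac1{18}\big)=\frac{29}{144}<\frac14$. The ratios $d_{n+3}/d_{n+2}=\frac12c_{n+1}/c_n$ are below $\frac23$ for $n\ge1$, so $d$ is positive and decreasing to $0$. As in Section 3, $X_n^{(1)}=\varepsilon_n\lambda_{n+1}$ with $\varepsilon_n\le1$ and $\varepsilon_n\lambda_{n+1}\to0$, so $d\prec\lambda$. This time $\sum\varepsilon_n<\infty$, so by the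 Corollary and Theorem 4, $\operatorname{diag}(d_k)$ *is* in $E(\mathcal U(A))$, whereas with $\varepsilon_n=\frac1{n+1}$ it is not.
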